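# Separability of the dual and Lipschitz density in $W^{1,p}(\mathbb B,\mu)$

## 1. A Cantor family of cubes in $\ell^1$

Let $\mathbb N=\{1,2,\dots\}$, let $\Omega=\{0,1\}^{\mathbb N}$, and let $\nu$ be the fair coin measure on $\Omega$. For $\omega\in\Omega$ put
$$\kappa(\omega)=\sum_{i\ge1}2\omega_i3^{-i},\qquad \varepsilon_i(\omega)=(-1)^{\omega_i}.$$
If $k$ is the first index with $\omega_k\neq\omega_k'$, then
$$|\kappa(\omega)-\kappa(\omega')|\ \ge\ 2\cdot3^{-k}-\sum_{i>k}2\cdot3^{-i}=3^{-k}.\tag{1}$$
So $\kappa$ is injective. It is continuous on a compact space, so it is a homeomorphism onto its image, the usual Cantor set, which is totally disconnected.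

Let $a_i=2^{-i}$, let $Q=\prod_{i\ge1}[0,a_i]$, and let $\lambda$ be the product of the normalized Lebesgue measures on the factors. Write points of $\ell^1$ as $(x_0,x_1,x_2,\dots)$ with unit vectors $e_0,e_1,\dots$, and set
$$\Psi(\omega,z)=(\kappa(\omega),z_1,z_2,\dots),\qquad K=\Psi(\Omega\times Q),\qquad \mu=\Psi_\#(\nu\otimes\lambda).$$
The map $\Psi$ is continuous into $\ell^1$ because the tails $\sum_{i>N}z_i\le2^{-N}$ are uniformly small on $Q$, and it is injective. Hence $K$ is compact and $\Psi$ is a homeomorphism onto $K$. Picture $K$ as a stack of copies of the cube $Q$, one over each point of the Cantor set. Call the copy over $\kappa(\omega)$ the sheet of $\omega$.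

On $K$ define
$$f(\Psi(\omega,z))=\sum_{i\ge1}\varepsilon_i(\omega)z_i ,$$
and put $f=0$ off $K$. The partial sums converge uniformly, so $f$ is continuous on $K$; it is Borel on $\ell^1$ and $|f|\le\sum_i a_i=1$.

What is this for? On each sheet, $f$ is the linear functional with coefficient sequence $(\varepsilon_i(\omega))_i\in\ell^\infty=(\ell^1)^*$, which has norm $1$. A continuous curve inside $K$ cannot change sheets, so a notion of gradient that is tested only along curves in $K$ assigns to $f$ a gradient of size at most $1$. But two sheets that differ only in the $n$-th digit are at distance $2\cdot3^{-n}$, much less than the width $2^{-n}$ of the cube in direction $e_n$, and $f$ has slopes $+1$ and $-1$ there in direction $e_n$. A function that is Lipschitz on the ambient space $\ell^1$ cannot imitate this for large $n$. So $f$ will be a Sobolev function for $\mu$ that stays at distance $1$ from all bounded Lipschitz functions. This answers in the negative a question on density of Lipschitz functions, stated as unknown in Enrico Pasqualetto, Tapio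 Rajala, "Vector calculus on weighted reflexive Banach spaces", arXiv:2306.03684 (2023). We also determine for which Banach spaces such an obstruction exists.

## 2. Test plans, weak gradients and the space $W^{1,p}(\mathbb B,\mu)$

All spaces are real. Throughout, $\mathbb B$ is a separable Banach space with the Radon–Nikodým property (RNP), $\mu$ is a finite nonnegative Borel measure on $\mathbb B$, $p\in(1,\infty)$ and $q=p/(p-1)$. The pair $(\mathbb B,\mu)$ is a **weighted Banach space**.

We use the RNP mainly in this form: every absolutely continuous curve $\gamma:[0,1]\to\mathbb B$ is differentiable almost everywhere and $\gamma_1-\gamma_0=\int_0^1\dot\gamma_t\,dt$; in particular $\|\gamma_1-\gamma_0\|\le\int_0^1\|\dot\gamma_t\|\,dt$. Separable dual spaces have the RNP, and so $\ell^1=(c_0)^*$ has it. The space $L^1(0,1)$ does not: the curve $\gamma_t=\mathbf 1_{[0,t]}$ satisfies $\|\gamma_t-\gamma_s\|=|t-s|$, but the quotients $h^{-1}\mathbf 1_{[t,t+h]}$ have norm $1$ and tend to $0$ pointwise off $t$, so they have no limit in $L^1$ as $h\downarrow0$.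

**Definition (test plan).** A $q$-test plan is a Borel probability measure $\pi$ on $C([0,1];\mathbb B)$, concentrated on absolutely continuous curves, with $\int\!\int_0^1\|\dot\gamma_t\|^q\,dt\,d\pi(\gamma)<\infty$, and such that for some $C>0$ we have $(e_t)_\#\pi\le C\mu$ for all $t\in[0,1]$, where $e_t(\gamma)=\gamma_t$. The set of these is $\Pi_q(\mathbb B,\mu)$, or $\Pi_q$ for short.

**Definition (Sobolev function).** A function $f\in L^p(\mu)$ is $p$-Sobolev if there is $G\in L^p(\mu)$, $G\ge0$, such that
$$\int f(\gamma_1)-f(\gamma_0)\,d\pi\ \le\ \int\!\!\int_0^1G(\gamma_t)\|\dot\gamma_t\|\,dt\,d\pi\qquad\text{for all }\pi\in\Pi_q.\tag{2}$$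
Such a $G$ is called admissible. The $\mu$-a.e. minimal admissible $G$ is the minimal $p$-weak upper gradient $|D_\mu f|$. The space $W^{1,p}(\mathbb B,\mu)$ of $p$-Sobolev functions is a Banach space with the norm
$$\|f\|_{W^{1,p}(\mathbb B,\mu)}=\big(\|f\|_{L^p(\mu)}^p+\||D_\mu f|\|_{L^p(\mu)}^p\big)^{1/p}.$$

The condition $(e_t)_\#\pi\le C\mu$ makes both sides of (2) independent of the choice of representatives of $f$ and $G$.

**Example 1 (a moving interval).** Let $\mathbb B=\mathbb R$, let $\mu$ be Lebesgue measure on $[0,1]$, and let $f(x)=x$ on $[0,1]$, $f=0$ elsewhere. For $\theta\in(0,1)$ take a starting point uniform in $[0,1-\theta]$ and move it right by $\theta$ at constant speed. The marginals are $\frac1{1-\theta}$ times Lebesgue measure on $[t\theta,t\theta+1-\theta]$, hence at most $\frac1{1-\theta}\mu$, so this is a test plan. With $G=|D_\mu f|$, (2) reads $\theta\le\frac{\theta}{1-\theta}\int G\,d\mu$. Let $\theta\to0$: $\int G\,d\mu\ge1$. Conversely $G=1$ is admissible, because test plans stay in $[0,1]$ (see (F1) below). So $|D_\mu f|=1$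 a.e. All lower bounds below are variations on this computation.

**Example 2 (no curves).** Let $\mu$ be the uniform measure on the Cantor set in $\mathbb R$. By (F1), a test plan lives on continuous curves with values in a totally disconnected set, that is, on constant curves. So $G=0$ is admissible for every $f\in L^p(\mu)$, and $W^{1,p}(\mathbb R,\mu)=L^p(\mu)$ with equal norms. In Section 1 the coordinate $x_0$ is invisible to the gradient for the same reason.

We use three elementary facts.

**(F1)** *If $\mu$ is concentrated on a closed set $K$ and $\pi\in\Pi_q$, then $\pi$-a.e. $\gamma$ satisfies $\gamma_t\in K$ for all $t$.* Indeed $\pi(\gamma_t\notin K)\le C\mu(\mathbb B\setminus K)=0$ for each $t$; take the union over rational $t$ and use continuity of $\gamma$ and closedness of $K$.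

**(F2)** *If $g\in W^{1,p}(\mathbb B,\mu)$ and $G=|D_\mu g|$, then for all $\pi\in\Pi_q$*
$$\pm\int g(\gamma_1)-g(\gamma_0)\,d\pi\ \le\ \int\!\!\int_0^1G(\gamma_t)\|\dot\gamma_t\|\,dt\,d\pi .$$
The plus sign is (2). For the minus sign apply (2) to the image of $\pi$ under $\gamma\mapsto(t\mapsto\gamma_{1-t})$, which is again in $\Pi_q$ and has the same right-hand side.

**(F3)** *If $\mu$ is a probability and $G\ge0$, then $\|G\|_{L^p(\mu)}\ge\int G\,d\mu$.* This is Hölder's inequality.

Let $\mathrm{LIP}_b(\mathbb B)$ be the set of bounded Lipschitz functions, and let $\mathrm{lip}(f)(x)=\limsup_{y\to x}|f(y)-f(x)|/\|y-x\|$ (and $0$ at isolated points). A **smooth cylindrical function** is $f(x)=\varphi(\ell_1(x),\dots,\ell_n(x))$ with $\ell_i\in\mathbb B^*$ and $\varphi\in C_b^\infty(\mathbb R^n)$, that is, bounded with bounded derivatives of all orders. For instance $x\mapsto\sin(x_1+x_2)$ on $\ell^1$. Its differential is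
$$df(x)=\sum_{i=1}^n\partial_i\varphi(\ell_1(x),\dots,\ell_n(x))\,\ell_i\in\mathbb B^* .$$
This is the Fréchet differential of $f$ at $x$, so it does not depend on the representation, and (for $\mathbb B\ne\{0\}$) $\mathrm{lip}(f)(x)=\|df(x)\|_{\mathbb B^*}$. Smooth cylindrical functions lie in $\mathrm{LIP}_b(\mathbb B)$, and they form a vector space on which $d$ is linear.

Two known facts are taken as given.

**(K1)** $\mathrm{LIP}_b(\mathbb B)\subseteq W^{1,p}(\mathbb B,\mu)$, and $|D_\mu f|\le\mathrm{lip}(f)$ for $f\in\mathrm{LIP}_b(\mathbb B)$.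

**(K2) (Density in energy.)** For every $f\in W^{1,p}(\mathbb B,\mu)$ there are smooth cylindrical $f_n$ with $f_n\to f$ and $\|df_n\|_{\mathbb B^*}\to|D_\mu f|$ strongly in $L^p(\mu)$.

Fact (K2) says that the *sizes* of the gradients converge; it does not say that $|D_\mu(f_n-f)|\to0$. The question is whether one can always do better: *is $\mathrm{LIP}_b(\mathbb B)$ dense in $W^{1,p}(\mathbb B,\mu)$ for its norm, for every $(\mathbb B,\mu)$ and every $p\in(1,\infty)$?* It is known that this holds whenever $W^{1,p}(\mathbb B,\mu)$ is reflexive (then the space is separable and even smooth cylindrical functions are dense), and that non-reflexive Sobolev spaces of metric measure spaces exist.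

## 3. Two theorems

The answer is no, and the failure depends on $\mathbb B^*$ alone.

**Theorem A.** There are a Borel probability measure $\mu$ on $\ell^1$ with compact support and a bounded Borel function $f$, both independent of $p$, such that for every $p\in(1,\infty)$: $f\in W^{1,p}(\ell^1,\mu)$, $|D_\mu f|=1$ $\mu$-a.e., and
$$\inf_{h\in\mathrm{LIP}_b(\ell^1)}\|f-h\|_{W^{1,p}(\ell^1,\mu)}=\inf_{h\in\mathrm{LIP}_b(\ell^1)}\||D_\mu(f-h)|\|_{L^p(\mu)}=1=\||D_\mu f|\|_{L^p(\mu)} .$$

**Theorem B.** Let $\mathbb B$ be a separable Banach space with the RNP. The following are equivalent: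

* (a) $\mathbb B^*$ is separable;
* (b) for all finite $\mu$ and $p\in(1,\infty)$, smooth cylindrical functions are dense in $W^{1,p}(\mathbb B,\mu)$;
* (c) for all finite $\mu$ and $p\in(1,\infty)$, $\mathrm{LIP}_b(\mathbb B)$ is dense in $W^{1,p}(\mathbb B,\mu)$;
* (d) for some $p\in(1,\infty)$, $\mathrm{LIP}_b(\mathbb B)$ is dense in $W^{1,p}(\mathbb B,\mu)$ for every compactly supported Borel probability $\mu$;
* (e) for all finite $\mu$ and $p\in(1,\infty)$, $W^{1,p}(\mathbb B,\mu)$ is separable;
* (f) for some $p\in(1,\infty)$, $W^{1,p}(\mathbb B,\mu)$ is separable for every compactly supported Borel probability $\mu$.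

If $\mathbb B^*$ is not separable, one compactly supported $\mu$ and one $f$ witness the failure of density for all $p\in(1,\infty)$ simultaneously.

Since smooth cylindrical functions belong to $\mathrm{LIP}_b(\mathbb B)$, (b)$\Rightarrow$(c) is clear, and (c)$\Rightarrow$(d) and (e)$\Rightarrow$(f) are trivial. We prove Theorem A in Sections 4 and 5, then (d)$\Rightarrow$(a) in Section 6, (f)$\Rightarrow$(a) in Section 7, and (a)$\Rightarrow$(b),(e) in Sections 8 and 9.

## 4. How much of $f$ a Lipschitz function can copy

We return to $K,\mu,f$ of Section 1. For $I\subseteq\mathbb N$ let $f_I(\Psi(\omega,z))=\sum_{i\in I}\varepsilon_i(\omega)z_i$ on $K$, and $f_I=0$ off $K$.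

**Finitely many coordinates are not enough.** If $\varepsilon_i(\omega)\ne\varepsilon_i(\omega')$, then the first index $k$ of difference satisfies $k\le i$, so by (1) $|\kappa(\omega)-\kappa(\omega')|\ge3^{-i}$. Hence $|\varepsilon_i(\omega)-\varepsilon_i(\omega')|\le2\cdot3^i|\kappa(\omega)-\kappa(\omega')|$ in all cases, and
$$|\varepsilon_i(\omega)z_i-\varepsilon_i(\omega')z_i'|\le2\,(3/2)^i\,|\kappa(\omega)-\kappa(\omega')|+|z_i-z_i'| .$$
Summing over $i\le N$, $f_{\{1,\dots,N\}}$ is Lipschitz on $K$ with constant at most $2\sum_{i\le N}(3/2)^i$, and it is bounded by $1$. By McShane extension and truncation at $\pm1$ it is the restriction to $K$ of some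
$$h_N\in\mathrm{LIP}_b(\ell^1).\tag{3}$$
So every partial sum of $f$ is a Lipschitz function $\mu$-a.e.; the obstruction must come from $n\to\infty$, where our Lipschitz bound blows up.

**The scales matter.** If the widths were $a_i=3^{-i}$ instead of $2^{-i}$, then $f$ itself would be Lipschitz on $K$: with $k$ the first index of difference,
$$|f(\Psi(\omega,z))-f(\Psi(\omega',z'))|\le2\sum_{i\ge k}3^{-i}+\|z-z'\|_{\ell^1}=3\cdot3^{-k}+\|z-z'\|_{\ell^1}\le3\,\|\Psi(\omega,z)-\Psi(\omega',z')\|_{\ell^1}.$$
The widths must decay more slowly than the gaps.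

**Comparing derivatives point by point fails.** Take a Lipschitz $h$. One would like to argue: two sheets differing in the digit $n$ are very close, so $\partial_nh$ is almost the same on both, so it cannot be close to $+1$ on one and to $-1$ on the other. For $h$ with uniformly continuous differential this is fine, but for Lipschitz $h$ it is false, at any distance $\delta>0$ of the sheets. Consider two sheets $\{0\}\times\mathbb R$ and $\{\delta\}\times\mathbb R$ in $\mathbb R^2$ with the $\ell^1$ norm, let $T(t)=\mathrm{dist}(t,2\delta\mathbb Z)$, and put $h(0,t)=T(t)$, $h(\delta,t)=-T(t)$. On one sheet $h$ is $1$-Lipschitz; across sheets $|h(0,t)-h(\delta,t')|=T(t)+T(t')\le2\delta\le2(\delta+|t-t'|)$. So $h$ is $2$-Lipschitz, independently of $\delta$, and extends to a $2$-Lipschitz function on the plane, yet its $t$-derivatives on the two sheets are opposite at almost every $t$.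

What a Lipschitz function cannot do is keep opposite *increments* over distances much longer than $\delta$: if $h$ is $L$-Lipschitz, then
$$\big|[h(0,t+r)-h(0,t)]-[h(\delta,t+r)-h(\delta,t)]\big|\le2L\delta ,$$
which is small compared with $r$ when $r\gg\delta$. So we compare increments over distance $\theta2^{-n}$ on sheets at distance $2\cdot3^{-n}$. Test plans deliver exactly such integrated information: we move mass in direction $+e_n$ on the sheets with $\omega_n=0$, and use the *negative* sign in (F2) on the sheets with $\omega_n=1$. In the difference, the contributions of $f$ add up and those of $h$ nearly cancel.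

## 5. Opposite signs on neighboring sheets: proof of Theorem A

**Step 1.** *This step shows that $f$, and every $f_I$, is Sobolev with gradient at most $1$.* Let $\pi\in\Pi_q$. By (F1), $\pi$-a.e. $\gamma$ stays in the compact set $K$. Its $0$-th coordinate is continuous with values in the totally disconnected set $\kappa(\Omega)$, hence constant; as $\kappa$ is injective, $\omega$ is constant along $\gamma$. Therefore
$$f_I(\gamma_1)-f_I(\gamma_0)=\sum_{i\in I}\varepsilon_i(\omega)\big((\gamma_1)_i-(\gamma_0)_i\big)\le\|\gamma_1-\gamma_0\|_{\ell^1}\le\int_0^1\|\dot\gamma_t\|\,dt .$$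
Integrating against $\pi$ shows that $G=1$ is admissible. Since $f_I$ is bounded and Borel, $f_I\in W^{1,p}(\ell^1,\mu)$ and $|D_\mu f_I|\le1$. In particular this holds for $f=f_{\mathbb N}$.

**Step 2.** *This step builds the two test plans.* Fix $n\in\mathbb N$ and $\theta\in(0,1)$. For $j\in\{0,1\}$ let $P_j$ be the measure on $\Omega\times Q$ with density $\frac2{1-\theta}\mathbf 1_{\{\omega_n=j,\ z_n\le(1-\theta)a_n\}}$ with respect to $\nu\otimes\lambda$. Its mass is $\frac2{1-\theta}\cdot\frac12\cdot(1-\theta)=1$. Let $\pi_j$ be the image of $P_j$ under the continuous map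
$$(\omega,z)\longmapsto\big[t\mapsto\Psi(\omega,z)+t\theta a_ne_n\big].$$
These curves have constant speed $\theta a_n$. At time $t$ the curve is at $\Psi(\omega,z')$, where $z'$ is $z$ with $n$-th coordinate increased by $t\theta a_n$. The $n$-th coordinate starts uniformly in $[0,(1-\theta)a_n]$, so $(e_t)_\#\pi_j$ is the image under $\Psi$ of the measure with density
$$\tfrac2{1-\theta}\mathbf 1_{\{\omega_n=j,\ t\theta a_n\le z_n\le t\theta a_n+(1-\theta)a_n\}}$$
with respect to $\nu\otimes\lambda$. The interval here lies in $[0,a_n]$. So $\pi_j\in\Pi_q$. Since $\{\omega_n=0\}$ and $\{\omega_n=1\}$ are disjoint,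
$$(e_t)_\#(\pi_0+\pi_1)\le\tfrac2{1-\theta}\,\mu\qquad\text{for all }t\in[0,1].\tag{4}$$

**Step 3.** *This step bounds the difference of increments from above by the gradient.* Let $h\in\mathrm{LIP}_b(\ell^1)$ have Lipschitz constant $L$. By Step 1 and (K1), $g=f-h\in W^{1,p}(\ell^1,\mu)$; let $G=|D_\mu g|$. Use (F2) with sign $+$ for $\pi_0$ and sign $-$ for $\pi_1$, and then (4):
$$\int g(\gamma_1)-g(\gamma_0)\,d\pi_0-\int g(\gamma_1)-g(\gamma_0)\,d\pi_1\le\theta a_n\int_0^1\!\!\int G\,d(e_t)_\#(\pi_0+\pi_1)\,dt\le\frac{2\theta a_n}{1-\theta}\int G\,d\mu.\tag{5}$$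

**Step 4.** *This step bounds the left side of (5) from below.* Along a curve starting at $\Psi(\omega,z)$, $f(\gamma_1)-f(\gamma_0)=\varepsilon_n(\omega)\theta a_n$, which is $+\theta a_n$ for $\pi_0$ and $-\theta a_n$ for $\pi_1$. So $f$ contributes $2\theta a_n$. For $h$, put $\Delta h(\omega,z)=h(\Psi(\omega,z)+\theta a_ne_n)-h(\Psi(\omega,z))$, and let $\sigma:\Omega\to\Omega$ flip the $n$-th digit. Then $(\sigma\times\mathrm{id})_\#P_0=P_1$ and $\|\Psi(\sigma\omega,z)-\Psi(\omega,z)\|=2\cdot3^{-n}$; the endpoints of the two curves are at the same distance. Hence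
$$|\Delta h(\omega,z)-\Delta h(\sigma\omega,z)|\le2\cdot L\cdot2\cdot3^{-n}=4L3^{-n},$$
and the left side of (5) equals
$$2\theta a_n-\int\big(\Delta h(\omega,z)-\Delta h(\sigma\omega,z)\big)\,dP_0\ \ge\ 2\theta a_n-4L3^{-n}.$$

**Step 5.** *This step lets $n\to\infty$ and $\theta\to0$ to get the lower bound.* Insert Step 4 in (5), divide by $2\theta a_n=2\theta2^{-n}$ and multiply by $1-\theta$:
$$(1-\theta)\Big(1-\frac{2L}\theta\Big(\frac23\Big)^n\Big)\le\int G\,d\mu .$$
The right side does not depend on $n$ or $\theta$. Let $n\to\infty$, then $\theta\to0$: $\int|D_\mu(f-h)|\,d\mu\ge1$. By (F3),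
$$\||D_\mu(f-h)|\|_{L^p(\mu)}\ge1\qquad\text{for all }h\in\mathrm{LIP}_b(\ell^1)\text{ and all }p\in(1,\infty).\tag{6}$$
For $h=0$ we have $\int|D_\mu f|\,d\mu\ge1$ and, by Step 1, $|D_\mu f|\le1$; as $\mu$ is a probability, $|D_\mu f|=1$ $\mu$-a.e.

**Step 6.** *This step shows that the constant $1$ in (6) is attained as an infimum.* Take $h_N$ from (3). Then $\mu$-a.e. $f-h_N=f_{\{N+1,N+2,\dots\}}$, which is bounded by $\sum_{i>N}2^{-i}=2^{-N}$ and has gradient at most $1$ by Step 1. So $\||D_\mu(f-h_N)|\|_{L^p(\mu)}\le1$ and $\|f-h_N\|_{W^{1,p}}^p\le2^{-Np}+1\to1$. With (6), both infima in Theorem A equal $1$. $\square$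

Since $\ell^1$ is separable and has the RNP, $\mathrm{LIP}_b(\mathbb B)$ is not always dense, and this happens for every $p\in(1,\infty)$.

## 6. A dyadic tree in a nonseparable dual: (d) implies (a)

What did we use about $\ell^1$? On the sheet of $\omega$, $f$ is the functional $F(\omega)=(\varepsilon_i(\omega))_i$, a point of the unit ball of $\ell^\infty$. The map $F$ is weak* continuous, and if $\omega$ and $\omega'$ first differ at the digit $n$, there is a unit vector, namely $e_n$, on which $F(\omega)$ and $F(\omega')$ differ by a fixed amount. Such a family exists as soon as the dual is nonseparable; the price is that the separating vector depends on the common initial word of $\omega$ and $\omega'$, not just on its length.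

Suppose $\mathbb B^*$ is not separable. Fix $\eta\in(0,1)$, $e_0\in\mathbb B$ with $\|e_0\|=1$, $\ell_0\in\mathbb B^*$ with $\ell_0(e_0)=1$, and let $X=\ker\ell_0$. Then $\mathbb B=\mathbb Re_0\oplus X$, $X$ is separable, and $X^*$ is nonseparable because $\mathbb B^*\cong\mathbb R\oplus X^*$. Let $2^{<\omega}$ denote the set of finite $0$–$1$ words, $|s|$ the length of $s$, and $\omega|n$ the word of the first $n$ digits of $\omega\in\Omega$.

**Lemma.** There are unit vectors $x_s\in X$ ($s\in2^{<\omega}$) and a weak*-continuous map $F:\Omega\to\{\xi\in X^*:\|\xi\|\le1\}$ such that $\langle F(\omega)-F(\omega'),x_s\rangle\ge\eta$ whenever $\omega$ extends $s0$ and $\omega'$ extends $s1$.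

(In the situation of Section 1, $F(\omega)=(\varepsilon_i(\omega))_i$ and $x_s=e_{|s|+1}$ satisfy this with $2$ in place of $\eta$.)

*Proof.* **Step 1.** *This step finds an uncountable separated set.* By transfinite induction choose unit vectors $\xi_\alpha\in X^*$, $\alpha<\omega_1$, with $\|\xi_\alpha-\xi_\beta\|>\eta$ for $\alpha\ne\beta$: given the countably many $\xi_\beta$, $\beta<\alpha$, their closed span is separable, hence a proper subspace of $X^*$, and Riesz' lemma gives a unit vector at distance more than $\eta$ from it.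

**Step 2.** *This step removes the points that are isolated in a countable sense, so that the tree can keep branching.* The unit ball $D$ of $X^*$ with the weak* topology is compact, and metrizable since $X$ is separable; let $d\le1$ be a compatible metric. Remove from $\{\xi_\alpha\}$ every point having a weak* neighborhood in $D$ that contains only countably many $\xi_\beta$. Each removed point lies in a member of a fixed countable base that contains only countably many $\xi_\beta$, so only countably many points are removed. An uncountable set $A'$ remains. A weak* open subset of $D$ meeting $A'$ contains uncountably many $\xi_\beta$, hence uncountably many points of $A'$.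

**Step 3.** *This step builds the tree.* Put $U_\emptyset=D$. Given an open $U_s\subseteq D$ meeting $A'$, pick $\xi\ne\xi'$ in $U_s\cap A'$. Since $\|\xi-\xi'\|>\eta$, there is a unit vector $x_s\in X$ with $\langle\xi-\xi',x_s\rangle>\eta$. As $\zeta\mapsto\langle\zeta,x_s\rangle$ is weak* continuous, there are open neighborhoods $U_{s0}\ni\xi$ and $U_{s1}\ni\xi'$ in $D$ with closures contained in $U_s$, with $d$-diameter at most $2^{-|s|-1}$, and with $\langle\zeta-\zeta',x_s\rangle>\eta$ for all $\zeta\in U_{s0}$, $\zeta'\in U_{s1}$. Both meet $A'$, so the induction continues.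

**Step 4.** *This step reads off $F$.* For $\omega\in\Omega$ the sets $\overline{U_{\omega|n}}$ are nonempty, compact, nested, with diameters tending to $0$; let $F(\omega)$ be their common point. As $\overline{U_{\omega|(n+1)}}\subseteq U_{\omega|n}$, $F(\omega)\in U_{\omega|n}$ for all $n$. If $\omega$ extends $s0$ and $\omega'$ extends $s1$, then $F(\omega)\in U_{s0}$ and $F(\omega')\in U_{s1}$, which gives the inequality. If $\omega|n=\omega'|n$, then $d(F(\omega),F(\omega'))\le2^{-n}$, which gives weak* continuity. $\square$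

**Step 1.** *This step constructs $\mu$ and $f$.* There are now $2^n$ vectors at level $n$, so the widths must be smaller than $2^{-n}$ to be summable; we take $4^{-n}$, and gaps of order $5^{-n}$. Let $\kappa(\omega)=\sum_i2\omega_i5^{-i}$. It is continuous, and if $k$ is the first index of difference, $|\kappa(\omega)-\kappa(\omega')|\ge2\cdot5^{-k}-\frac12 5^{-k}>0$. So $\kappa(\Omega)$ is homeomorphic to $\Omega$ and totally disconnected. Let $a_s=4^{-|s|}$, so that $\sum_sa_s=\sum_n2^n4^{-n}=2$. Let $Q=\prod_s[0,a_s]$ with the product $\lambda$ of the normalized Lebesgue measures, let $S(z)=\sum_sz_sx_s\in X$, which is continuous on $Q$ by uniform convergence, and put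
$$\Psi(\omega,z)=\kappa(\omega)e_0+S(z),\qquad K=\Psi(\Omega\times Q),\qquad\mu=\Psi_\#(\nu\otimes\lambda).$$
$K$ is compact and $\mu$ is a probability. The map $S$ need not be injective, but we do not need this: $(\omega,w)\mapsto\kappa(\omega)e_0+w$ is continuous and injective on the compact space $\Omega\times S(Q)$ (apply $\ell_0$ to recover $\omega$), so it is a homeomorphism onto $K$. Hence
$$f(\kappa(\omega)e_0+w)=\langle F(\omega),w\rangle\quad(\omega\in\Omega,\ w\in S(Q)),\qquad f=0\text{ off }K,$$
is well defined. It is continuous on $K$: if $\omega^m\to\omega$ and $w^m\to w$, then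
$$|\langle F(\omega^m),w^m\rangle-\langle F(\omega),w\rangle|\le\|w^m-w\|+|\langle F(\omega^m)-F(\omega),w\rangle|\to0.$$
Also $|f|\le\|w\|\le2$. Neither $\mu$ nor $f$ depends on $p$.

**Step 2.** *This step shows $f\in W^{1,p}(\mathbb B,\mu)$ with $|D_\mu f|\le1$.* Let $\pi\in\Pi_q$. By (F1), $\pi$-a.e. $\gamma$ lies in $K$, and $t\mapsto\ell_0(\gamma_t)$ is continuous with values in the totally disconnected set $\kappa(\Omega)$, hence constant, equal to some $\kappa(\omega)$. So $\gamma_1-\gamma_0\in X$ and
$$f(\gamma_1)-f(\gamma_0)=\langle F(\omega),\gamma_1-\gamma_0\rangle\le\|\gamma_1-\gamma_0\|\le\int_0^1\|\dot\gamma_t\|\,dt .$$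

**Step 3.** *This step builds the two plans.* Fix $n\ge0$ and $\theta\in(0,1)$. For $j\in\{0,1\}$ let $P_j$ have density $\frac2{1-\theta}\mathbf 1_{\{\omega_{n+1}=j,\ z_{\omega|n}\le(1-\theta)4^{-n}\}}$ with respect to $\nu\otimes\lambda$. For each fixed $\omega$, $\lambda(z_{\omega|n}\le(1-\theta)4^{-n})=1-\theta$, so $P_j$ is a probability. Let $\pi_j$ be the image of $P_j$ under
$$(\omega,z)\longmapsto\big[t\mapsto\Psi(\omega,z)+t\theta4^{-n}x_{\omega|n}\big],$$
which is continuous because $\omega|n$ is locally constant. The curves have constant speed $\theta4^{-n}$, and at time $t$ they are at $\Psi(\omega,z^t)$, where $z^t$ is $z$ with the coordinate of index $\omega|n$ increased by $t\theta4^{-n}$. For fixed $\omega$ this shift maps the restriction of $\lambda$ to $\{z_{\omega|n}\le(1-\theta)4^{-n}\}$ to a measure $\le\lambda$. Integrating over $\{\omega_{n+1}=j\}$ and adding over $j$, we get $\pi_j\in\Pi_q$ and $(e_t)_\#(\pi_0+\pi_1)\le\frac2{1-\theta}\mu$.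

**Step 4.** *This step compares neighboring sheets and concludes.* Let $h\in\mathrm{LIP}_b(\mathbb B)$ be $L$-Lipschitz, $g=f-h$, $G=|D_\mu g|$. As in (5), (F2) gives
$$\int g(\gamma_1)-g(\gamma_0)\,d\pi_0-\int g(\gamma_1)-g(\gamma_0)\,d\pi_1\le\frac{2\theta4^{-n}}{1-\theta}\int G\,d\mu.\tag{7}$$
Let $\sigma$ flip the $(n+1)$-st digit. It preserves $\omega|n$, so the direction $x_{\omega|n}$ is the same for $\omega$ and $\sigma\omega$; moreover $(\sigma\times\mathrm{id})_\#P_0=P_1$ and $\|\Psi(\sigma\omega,z)-\Psi(\omega,z)\|=2\cdot5^{-n-1}$. For $P_0$-a.e. $(\omega,z)$, $\omega$ extends $(\omega|n)0$ and $\sigma\omega$ extends $(\omega|n)1$. By the Lemma, $f$ contributes to the left side of (7)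
$$\int\theta4^{-n}\langle F(\omega)-F(\sigma\omega),x_{\omega|n}\rangle\,dP_0\ \ge\ \theta4^{-n}\eta .$$
The contribution of $h$ is an integral over $P_0$ of the difference of two increments of $h$, over parallel segments whose starting points and whose endpoints are at distance $2\cdot5^{-n-1}$; it is at most $4L5^{-n-1}$ in absolute value. Multiplying (7) by $(1-\theta)/(2\theta4^{-n})$ we obtain
$$\frac{1-\theta}2\Big(\eta-\frac{4L}{5\theta}\Big(\frac45\Big)^n\Big)\le\int G\,d\mu .$$
Let $n\to\infty$, then $\theta\to0$, and use (F3):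
$$\||D_\mu(f-h)|\|_{L^p(\mu)}\ge\int|D_\mu(f-h)|\,d\mu\ge\frac\eta2>0\qquad\text{for all }h\in\mathrm{LIP}_b(\mathbb B),\ p\in(1,\infty).$$
So if $\mathbb B^*$ is nonseparable, (d) fails, and this one pair $\mu,f$ witnesses the failure for all $p$. This proves (d)$\Rightarrow$(a) and the last sentence of Theorem B. $\square$

## 7. A copy of $\mathbb B^*$ inside $W^{1,p}$: (f) implies (a)

If $\mathbb B=\{0\}$ then (a) holds, so let $\mathbb B\neq\{0\}$ be separable with the RNP. We exhibit one $\mu$ for which the linear functionals form an isomorphic copy of $\mathbb B^*$ in $W^{1,p}(\mathbb B,\mu)$.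

**Step 1.** *This step defines $\mu$ and gives the upper bound.* Let $(x_k)_{k\ge1}$ be dense in the unit sphere of $\mathbb B$, let $z_k$ be independent and uniform on $[0,2^{-k}]$, and let $\mu$ be the law of $\sum_kz_kx_k$. The map $z\mapsto\sum_kz_kx_k$ is continuous on the compact product of the intervals and takes values in the unit ball, so $\mu$ is a compactly supported probability on the unit ball. For $\ell\in\mathbb B^*$, $|\ell|\le\|\ell\|$ on $\operatorname{supp}\mu$, so $\ell$ coincides $\mu$-a.e. with its truncation at $\pm\|\ell\|$, which lies in $\mathrm{LIP}_b(\mathbb B)$ and is $\|\ell\|$-Lipschitz. By (K1), $\ell\in W^{1,p}(\mathbb B,\mu)$ and $|D_\mu\ell|\le\|\ell\|$.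

**Step 2.** *This step gives the lower bound, as in Example 1.* Fix $k$ and $\theta\in(0,1)$, condition $z$ on $z_k\le(1-\theta)2^{-k}$, and take the law of the curves $t\mapsto\sum_iz_ix_i+t\theta2^{-k}x_k$. Their speed is $\theta2^{-k}$, and shifting the $k$-th coordinate shows that the marginals are at most $\frac1{1-\theta}\mu$. The function $\ell$ grows by $\theta2^{-k}\ell(x_k)$ along each curve, so (F2), with the appropriate sign, gives
$$\theta2^{-k}|\ell(x_k)|\le\frac{\theta2^{-k}}{1-\theta}\int|D_\mu\ell|\,d\mu .$$
Let $\theta\to0$ and take the supremum over $k$: $\int|D_\mu\ell|\,d\mu\ge\|\ell\|$.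

**Step 3.** *This step concludes.* By (F3) and Steps 1 and 2,
$$\|\ell\|\le\|\ell\|_{W^{1,p}(\mathbb B,\mu)}\le2^{1/p}\|\ell\|\qquad\text{for all }\ell\in\mathbb B^*,\ p\in(1,\infty).\tag{8}$$
Hence $\mathbb B^*$ embeds isomorphically into $W^{1,p}(\mathbb B,\mu)$. If $W^{1,p}(\mathbb B,\mu)$ is separable for this $\mu$ and one $p$, then $\mathbb B^*$ is separable. $\square$

**Remark.** If $\mathbb B$ is non-reflexive, then so is $\mathbb B^*$, and by (8) $W^{1,p}(\mathbb B,\mu)$ contains a non-reflexive closed subspace for this $\mu$, so it is non-reflexive. The implication (a)$\Rightarrow$(b) therefore covers non-reflexive Sobolev spaces. An example is James' space $J$: it is non-reflexive, isomorphic to $J^{**}$ (so it is a separable dual space and has the RNP), and has separable dual.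

## 8. Differentials converging weakly, and only weakly*

We turn to (a)$\Rightarrow$(b). Write $E=L^p(\mu;\mathbb B^*)$. The natural plan is to take $f_n$ from (K2) and improve the convergence by convex combinations.

**The case $\dim\mathbb B<\infty$.** The $df_n$ are bounded in $E$, because $\|df_n\|_{\mathbb B^*}$ converges in $L^p(\mu)$, and $E$ is reflexive. So along a subsequence $(f_n,df_n)\rightharpoonup(f,\alpha)$ weakly in $L^p(\mu)\times E$. By Mazur's theorem there are convex combinations $g_m$ of the $f_n$ with $g_m\to f$ and $dg_m\to\alpha$ in norm. Each $g_m-g_l$ is smooth cylindrical, so by (K1)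
$$|D_\mu(g_m-g_l)|\le\mathrm{lip}(g_m-g_l)=\|dg_m-dg_l\|_{\mathbb B^*}.\tag{9}$$
Thus $(g_m)$ is Cauchy in the Banach space $W^{1,p}(\mathbb B,\mu)$. Its limit there is also its limit in $L^p(\mu)$, namely $f$. The same argument works whenever $E$ is reflexive.

**Where it stops.** If $\mathbb B^*$ is separable but not reflexive, $E$ is still a dual space (Step 2 below), so a weak* limit $\alpha$ exists. But Mazur's theorem needs *weak* convergence. Besides weak* convergence, (K2) gives convergence of the norms, and in general this does not help. Take the dual space $\mathbb R\oplus_\infty\ell^1=(\mathbb R\oplus_1c_0)^*$ and $\xi_n=(1,e_n)$, with $e_n$ the unit vectors of $\ell^1$. Then $\xi_n\to\xi=(1,0)$ weak* and $\|\xi_n\|=1=\|\xi\|$ for all $n$. Yet every convex combination of the $\xi_n$ has the form $(1,y)$ with $\|y\|_{\ell^1}=1$, at distance $1$ from $\xi$. (This illustrates only the functional analysis: $c_0$ does not have the RNP.)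

**A norm that detects the loss.** In the example the mass of $\xi_n$ escapes from every finite-dimensional subspace $V_k=\mathbb R\oplus\mathrm{span}(e_1,\dots,e_k)$: we have $\mathrm{dist}(\xi_n,V_k)=1$ for $n>k$ and $0$ for $n\le k$, whereas $\mathrm{dist}(\xi,V_k)=0$ for all $k$. For the equivalent norm $|||\zeta|||^p=\|\zeta\|^p+\sum_k2^{-k}\mathrm{dist}(\zeta,V_k)^p$ one finds $|||\xi_n|||^p=1+\sum_{k<n}2^{-k}\to2$, while $|||\xi|||=1$. So for this norm the norms do not converge to the norm of the limit, and the bad sequence is excluded. The point is that (K2) holds for *every* separable space with the RNP, so we may change the norm of $\mathbb B$ first and apply (K2) in the new norm. Convergence of the new norms will then control all the distances to the $V_k$ at once, and this gives weak compactness.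

## 9. Renorming and weak compactness: (a) implies (b) and (e)

Let $\mathbb B^*$ be separable; fix $\mu$ and $p$. If $\mathbb B=\{0\}$ there is nothing to prove.

**Step 1.** *This step renorms $\mathbb B$ so that the dual norm contains the distances to finite-dimensional subspaces.* Let $V_1\subseteq V_2\subseteq\cdots$ be finite-dimensional subspaces of $\mathbb B^*$ with dense union, and put
$$|||\ell|||^p=\|\ell\|^p+\sum_{k\ge1}2^{-k}\,\mathrm{dist}(\ell,V_k)^p .$$
By Minkowski's inequality this is a norm, and $\|\cdot\|\le|||\cdot|||\le2^{1/p}\|\cdot\|$ since $\mathrm{dist}(\ell,V_k)\le\|\ell\|$.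

We check that it is a dual norm. Let $Y_k=\{x\in\mathbb B:\ell(x)=0\ \forall\ell\in V_k\}$. The finite-dimensional space $V_k$ is weak* closed, so $V_k=Y_k^\perp$. By Hahn–Banach, $\mathbb B^*/Y_k^\perp=Y_k^*$ isometrically, that is,
$$\mathrm{dist}(\ell,V_k)=\|\ell|_{Y_k}\|_{Y_k^*}=\sup\{\ell(y):y\in Y_k,\ \|y\|\le1\}.\tag{10}$$
This is a supremum of weak* continuous functions, so it is weak* lower semicontinuous (l.s.c.). Hence so is $|||\cdot|||$, and its unit ball $\mathcal C$ is convex, symmetric and weak* closed. Put $|||x|||_0=\sup\{\ell(x):\ell\in\mathcal C\}$ for $x\in\mathbb B$. The dual unit ball of $|||\cdot|||_0$ is the bipolar of $\mathcal C$, which equals $\mathcal C$ by the bipolar theorem. So $|||\cdot|||$ is the dual norm of $|||\cdot|||_0$, and $2^{-1/p}\|x\|\le|||x|||_0\le\|x\|$.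

Let $\mathbb B'=(\mathbb B,|||\cdot|||_0)$. It is separable and has the RNP, which is an isomorphic invariant. The test plans, the smooth cylindrical functions and their differentials are the same for $\mathbb B$ and $\mathbb B'$. If $G$ is admissible for $f$ in $\mathbb B'$, it is admissible in $\mathbb B$; if $G$ is admissible in $\mathbb B$, then $2^{1/p}G$ is admissible in $\mathbb B'$. So $W^{1,p}(\mathbb B',\mu)=W^{1,p}(\mathbb B,\mu)$ with equivalent norms. Write $|D'f|$ for the minimal gradient in $\mathbb B'$.

**Step 2.** *This step produces a weak\* limit of differentials.* As $\mathbb B^*$ is a separable dual, it has the RNP, so $L^q(\mu;\mathbb B)^*=L^p(\mu;\mathbb B^*)=E$ (Diestel–Uhl, *Vector Measures*, Thms III.3.1, IV.1.1). The space $L^q(\mu;\mathbb B)$ is separable. Let $f\in W^{1,p}(\mathbb B,\mu)$. By (K2) in $\mathbb B'$ there are smooth cylindrical $f_n$ with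
$$f_n\to f,\qquad|||df_n|||\to|D'f|\qquad\text{in }L^p(\mu).\tag{11}$$
Each $df_n$ is continuous and bounded with finite-dimensional range, so $df_n\in E$, and by (11) the sequence is bounded in $E$. Passing to a subsequence, $df_n\to\alpha$ weak* in $E$ for some $\alpha\in E$.

**Step 3.** *This step shows $|D'f|\le|||\alpha|||$ $\mu$-a.e.* Let $\pi\in\Pi_q$ with $(e_t)_\#\pi\le C\mu$. The derivative $(t,\gamma)\mapsto\dot\gamma_t$ is a limit of difference quotients with rational increments, so it is Borel on the Borel set where this limit exists; by the RNP this set has full $\mathcal L^1\otimes\pi$ measure in $[0,1]\times C([0,1];\mathbb B)$. For $\beta\in E$ set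
$$\Lambda_\pi(\beta)=\int\!\!\int_0^1\beta(\gamma_t)(\dot\gamma_t)\,dt\,d\pi .$$
By Hölder,
$$|\Lambda_\pi(\beta)|\le C^{1/p}\|\beta\|_E\Big(\int\!\!\int_0^1\|\dot\gamma_t\|^q\,dt\,d\pi\Big)^{1/q}.\tag{12}$$

*We claim that $\Lambda_\pi$ is weak\* continuous*, that is, given by an element of $L^q(\mu;\mathbb B)$. Let $e(t,\gamma)=\gamma_t$, and let $m$ be the image of $(\mathcal L^1\text{ on }[0,1])\otimes\pi$ under $e$. Then $m\le C\mu$; let $\rho=\frac{dm}{d\mu}\le C$. The map $(t,\gamma)\mapsto\dot\gamma_t$ is Bochner integrable. Its conditional expectation given $\sigma(e)$ exists (Diestel–Uhl, Ch. V.1), and being $\sigma(e)$-measurable it has the form $u\circ e$ with $u:\mathbb B\to\mathbb B$ Borel. By Jensen, $\int\|u\|^q\,dm\le\int\!\int_0^1\|\dot\gamma_t\|^q\,dt\,d\pi<\infty$. Put $v=u\rho$; then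
$$\int\|v\|^q\,d\mu=\int\|u\|^q\rho^{q-1}\,dm\le C^{q-1}\int\|u\|^q\,dm<\infty ,$$
so $v\in L^q(\mu;\mathbb B)$. If $\beta=\sum_i\mathbf 1_{E_i}\ell_i$ is simple, then, as $\mathbf 1_{E_i}\circ e$ is $\sigma(e)$-measurable,
$$\Lambda_\pi(\beta)=\sum_i\int\!\!\int_0^1\mathbf 1_{E_i}(\gamma_t)\,\ell_i(\dot\gamma_t)\,dt\,d\pi=\sum_i\int\mathbf 1_{E_i}\,\ell_i(u)\,dm=\int\beta(v)\,d\mu .$$
Both ends are continuous in $\beta\in E$, by (12) and Hölder, and simple functions are dense in $E$; so $\Lambda_\pi(\beta)=\int\beta(v)\,d\mu$ for all $\beta\in E$, as claimed.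

For an absolutely continuous $\gamma$, the function $f_n\circ\gamma$ is absolutely continuous with derivative $df_n(\gamma_t)(\dot\gamma_t)$ for a.e. $t$, so $\int f_n(\gamma_1)-f_n(\gamma_0)\,d\pi=\Lambda_\pi(df_n)$. Let $n\to\infty$. On the left, $\int|f_n-f|(\gamma_i)\,d\pi\le C\int|f_n-f|\,d\mu\to0$ for $i=0,1$; on the right use the claim. Then
$$\int f(\gamma_1)-f(\gamma_0)\,d\pi=\Lambda_\pi(\alpha)\le\int\!\!\int_0^1|||\alpha|||(\gamma_t)\,|||\dot\gamma_t|||_0\,dt\,d\pi .$$
As $\pi$ was arbitrary, $|||\alpha|||\in L^p(\mu)$ is admissible for $f$ in $\mathbb B'$, and $|D'f|\le|||\alpha|||$ by minimality.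

**Step 4.** *This step shows that every piece of the norm converges separately.* Let $c_0=1$, $c_k=2^{-k}$, $Y_0=\mathbb B$, and for $\beta\in E$
$$N_0(\beta)=\int\|\beta\|^p\,d\mu,\qquad N_k(\beta)=\int\mathrm{dist}(\beta,V_k)^p\,d\mu\quad(k\ge1).$$
Each $N_k^{1/p}$ is a seminorm on $E$, with $N_k^{1/p}\le\|\cdot\|_E$. We claim that for all $k\ge0$
$$N_k(\beta)^{1/p}=\sup\Big\{\int\beta(v)\,d\mu:\ v\in L^q(\mu;Y_k),\ \|v\|_{L^q}\le1\Big\}.\tag{13}$$
By (10), $N_k(\beta)^{1/p}$ is the norm of $\beta|_{Y_k}$ in $L^p(\mu;Y_k^*)$, so "$\ge$" is Hölder. Both sides are continuous in $\beta\in E$, so it suffices to prove "$\le$" for simple $\beta=\sum_i\mathbf 1_{E_i}\ell_i$ with disjoint $E_i$ and $N_k(\beta)>0$. Put $r_i=\|\ell_i|_{Y_k}\|$, so that $N_k(\beta)=\sum_ir_i^p\mu(E_i)$. Given $\tau\in(0,1)$, choose $y_i\in Y_k$ with $\|y_i\|\le1$ and $\ell_i(y_i)\ge(1-\tau)r_i$, and let $v=N_k(\beta)^{-1/q}\sum_i\mathbf 1_{E_i}r_i^{p-1}y_i$. Since $(p-1)q=p$, $\|v\|_{L^q}\le1$, and $\int\beta(v)\,d\mu\ge(1-\tau)N_k(\beta)^{1-1/q}=(1-\tau)N_k(\beta)^{1/p}$. Let $\tau\to0$.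

Since $L^q(\mu;Y_k)\subseteq L^q(\mu;\mathbb B)$, (13) exhibits $N_k^{1/p}$ as a supremum of weak* continuous functionals on $E$. So $N_k$ is weak* l.s.c. and
$$\liminf_nN_k(df_n)\ge N_k(\alpha)\qquad(k\ge0).\tag{14}$$
On the other hand, by (11) and Step 3,
$$\sum_{k\ge0}c_kN_k(df_n)=\int|||df_n|||^p\,d\mu\longrightarrow\int|D'f|^p\,d\mu\le\int|||\alpha|||^p\,d\mu=\sum_{k\ge0}c_kN_k(\alpha)<\infty .$$
Fix $j$. By Fatou for series and (14), $\liminf_n\sum_{k\ne j}c_kN_k(df_n)\ge\sum_{k\ne j}c_kN_k(\alpha)$. Subtracting this from the total,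
$$\limsup_nc_jN_j(df_n)\le\sum_{k\ge0}c_kN_k(\alpha)-\sum_{k\ne j}c_kN_k(\alpha)=c_jN_j(\alpha).$$
Together with (14): $N_j(df_n)\to N_j(\alpha)$ for every $j\ge0$.

**Step 5.** *This step deduces that $A=\{df_n:n\in\mathbb N\}$ is relatively weakly compact in $E$.* Let $\delta>0$. For each $x$, $\mathrm{dist}(\alpha(x),V_k)\downarrow0$ as $k\to\infty$, dominated by $\|\alpha(x)\|$; so there is $k$ with $N_k(\alpha)<\delta^p$. By Step 4 there is $n_\delta$ with $N_k(df_n)<\delta^p$ for $n\ge n_\delta$. For such $n$ pick a simple $s=\sum_i\mathbf 1_{E_i}\ell_i$ ($E_i$ disjoint) with $\|df_n-s\|_E<\delta/4$, pick nearest points $v_i\in V_k$ to $\ell_i$, and put $\beta_n=\sum_i\mathbf 1_{E_i}v_i$. Then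
$$\|s-\beta_n\|_E=N_k(s)^{1/p}\le N_k(df_n)^{1/p}+\frac\delta4\le\frac{5\delta}4,\qquad\text{so}\qquad\|df_n-\beta_n\|_E\le2\delta .$$
The $\beta_n$ lie in a ball of $L^p(\mu;V_k)$. Since $\dim V_k<\infty$ this space is reflexive, so the ball is weakly compact, in $L^p(\mu;V_k)$ and hence in $E$. Let $K_\delta$ be the union of this ball and the finite set $\{df_n:n<n_\delta\}$. It is weakly compact and $A\subseteq K_\delta+2\delta B_E$, with $B_E$ the closed unit ball.

In $E^{**}$, the set $K_\delta+2\delta B_{E^{**}}$ is a sum of two weak* compact sets, hence weak* compact, so it contains the weak* closure $\overline A$ of $A$ in $E^{**}$. Thus every point of $\overline A$ is within $2\delta$ of $E$, for every $\delta>0$. As $E$ is norm closed in $E^{**}$, $\overline A\subseteq E$. But $\overline A$ is bounded and weak* closed, so weak* compact, and on $E$ the weak* topology of $E^{**}$ is the weak topology. Hence $\overline A$ is a weakly compact subset of $E$ containing $A$.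

**Step 6.** *This step passes to convex combinations and proves (b).* By Step 5, $(df_n)$ has a weak cluster point in $E$. It is $\alpha$, because the functionals $\beta\mapsto\int\beta(v)\,d\mu$, $v\in L^q(\mu;\mathbb B)$, are weakly continuous on $E$, they separate its points, and $\int df_n(v)\,d\mu\to\int\alpha(v)\,d\mu$. Since $f_n\to f$ in norm, $(f,\alpha)$ is a weak cluster point of $(f_n,df_n)$ in $L^p(\mu)\times E$: in a basic weak neighborhood, the finitely many conditions on the first component hold for all large $n$, those on the second for infinitely many $n$. Hence $(f,\alpha)$ lies in the weak closure, and by Mazur's theorem in the norm closure, of the convex hull of $\{(f_n,df_n)\}$. So there are convex combinations $g_m$ of the $f_n$, again smooth cylindrical, with $g_m\to f$ in $L^p(\mu)$ and $dg_m\to\alpha$ in $E$. By (9), in the original norm, $(g_m)$ is Cauchy in the Banach space $W^{1,p}(\mathbb B,\mu)$, and its limit is its $L^p$ limit $f$. This proves (b).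

**Step 7.** *This step proves (e).* The space $L^p(\mu)\times E$ is separable, because $\mathbb B^*$ is separable. Its subset $\{(g,dg):g\text{ smooth cylindrical}\}$ is a subset of a separable metric space, hence separable. The map $(g,dg)\mapsto g\in W^{1,p}(\mathbb B,\mu)$ is well defined on it, since $g$ as an element of $L^p(\mu)$ is the first component. It is continuous, since $|D_\mu(g-g')|\le\|dg-dg'\|_{\mathbb B^*}$ as in (9). By (b) its image is dense, so $W^{1,p}(\mathbb B,\mu)$ is separable. $\square$

We have (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a) and (a)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(a), so Theorem B is proved.
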